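\title{Knots with diffeomorphic surgeries and non-diffeomorphic traces}

\begin{abstract}
For every $n\ge 4$ we construct two knots $S^{n-2}\hookrightarrow S^n$ whose exteriors and surgeries are diffeomorphic but whose traces are not orientation-preservingly diffeomorphic, or even homeomorphic. The traces are told apart by the spin structure that they induce on the common surgery, and the obstruction to exchanging the two spin structures lies in the spin bordism of a classifying space. We also show that this spin structure is the only information that the trace adds to the surgery: two traces are diffeomorphic if and only if their boundaries are diffeomorphic as spin manifolds.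
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix $n\ge 4$. A \emph{knot in $S^n$} is a smooth embedding $K\colon S^{n-2}\hookrightarrow S^n$. Its normal bundle is an oriented plane bundle whose Euler class is the restriction of a class in $H^2(S^n)=0$, so it is trivial, and $K$ extends to an embedding $S^{n-2}\times D^2\hookrightarrow S^n$, a \emph{framing}. Two framings differ up to isotopy by a map $S^{n-2}\to O(2)$, and this map is homotopic to a constant because $\pi_{n-2}SO(2)=0$. Therefore the following oriented manifolds depend only on $K$:
\begin{align*}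
\text{the \emph{exterior}}\quad & E_K=S^n\setminus (S^{n-2}\times \operatorname{int}D^2),\\
\text{the \emph{surgery}}\quad & S^n(K)=E_K\cup (D^{n-1}\times S^1),\\
\text{the \emph{trace}}\quad & X(K)=D^{n+1}\cup (D^{n-1}\times D^2).
\end{align*}
In the trace the $(n-1)$-handle $D^{n-1}\times D^2$ is attached along the framing and corners are smoothed, so that $\partial X(K)=S^n(K)$. Throughout, \emph{diffeomorphic} means orientation-preservingly diffeomorphic, and we write $\cong$.

The knot determines the trace, and the trace determines the surgery. It is known that the first step loses information: for every $n\ge4$ there are non-isotopic knots in $S^n$ with diffeomorphic traces. The following question about the second step is stated as open in \cite{BDH}.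

\medskip
\noindent\textbf{Question.} \emph{For $n\ge4$, are there knots $K_1,K_2$ in $S^n$ with $S^n(K_1)\cong S^n(K_2)$ and $X(K_1)\not\cong X(K_2)$?}
\medskip

A first guess is that there are none. The trace is homotopy equivalent to $S^{n-1}$ for every knot, while its boundary carries the knot group, so all the complexity seems to sit in the boundary. To turn this into an argument, take a diffeomorphism $F\colon S^n(K_1)\to S^n(K_2)$ and form the closed manifold $Z=X(K_1)\cup_F(-X(K_2))$. It is simply connected and has the homology of $S^2\times S^{n-1}$. One would like to fill $Z$ by an h-cobordism between the two traces, and the way to build one is to attach a $3$-handle along a sphere generating $H_2(Z)$. This needs the normal bundle of the sphere to be trivial. There are two oriented bundles of rank $n-1\geq 3$ over $S^2$, and the trivial one occurs exactly when $Z$ is spin. So a single obstruction of order two stands in the way. It does occur.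

\begin{theorem}\label{thm:A}
For every $n\ge4$ there are knots $K_1,K_2$ in $S^n$ with $S^n(K_1)\cong S^n(K_2)$ and $X(K_1)\not\cong X(K_2)$. They can be chosen so that their exteriors are diffeomorphic and their traces are not even orientation-preservingly homeomorphic.
\end{theorem}

Since $X(K)\simeq S^{n-1}$ with $n-1\ge3$, the trace has a unique spin structure. Let $s_K$ be its restriction to $S^n(K)$. The surgery has the homology of $S^1\times S^{n-1}$ and hence exactly two spin structures. The next theorem says that the guess above becomes correct once $s_K$ is recorded.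

\begin{theorem}\label{thm:B}
Let $n\ge4$. Then $X(K_1)\cong X(K_2)$ if and only if there is an orientation-preserving diffeomorphism $S^n(K_1)\to S^n(K_2)$ carrying $s_{K_1}$ to $s_{K_2}$. Hence at most two traces, up to diffeomorphism, have boundary diffeomorphic to a given manifold $M$.
\end{theorem}

Let $\theta\mapsto R_\theta$ be a loop generating $\pi_1SO(n-1)=\mathbb Z/2$. The \emph{Gluck twist} $\Sigma_K$ of $S^n$ along $K$ is obtained from $E_K$ by gluing back $S^{n-2}\times D^2$ with the diffeomorphism $(x,\theta)\mapsto(R_\theta x,\theta)$ of $S^{n-2}\times S^1$.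

\begin{theorem}\label{thm:C}
Let $n\ge5$ and $M=S^n(K)$. There are two non-diffeomorphic traces with boundary diffeomorphic to $M$ if and only if
\begin{enumerate}
\item[(i)] the Gluck twist $\Sigma_K$ is diffeomorphic to $S^n$, and
\item[(ii)] no orientation-preserving diffeomorphism of $M$ exchanges its two spin structures.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:A} does not use Theorems~\ref{thm:B} and~\ref{thm:C}, but conditions (i) and (ii) describe its two tasks. We look for a manifold $M$ and a circle $\gamma\subset M$ such that surgery on $\gamma$ gives $S^n$ for \emph{both} framings of $\gamma$; the two belt spheres are then knots with surgery $M$ that induce different spin structures (Section~\ref{sec:circle}). And we need $M$ to be rigid enough that no diffeomorphism exchanges the spin structures. For products $S^1\times\Lambda$ there is an obstruction in the spin bordism of $B\pi_1(\Lambda)$ (Section~\ref{sec:obstruction}). For $n=4$ we use twist-spun knots, whose Gluck twists are standard and whose surgeries are finitely covered by such products (Section~\ref{sec:four}). For $n\ge5$ the h-cobordism theorem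 recognizes $S^n$, and the work lies in building a homology sphere $\Lambda^{n-1}$ with nonzero obstruction: first its fundamental group (Section~\ref{sec:groups}), then the manifold (Section~\ref{sec:spheres}). Section~\ref{sec:high} assembles the knots, Section~\ref{sec:top} treats homeomorphisms, and Section~\ref{sec:BC} proves Theorems~\ref{thm:B} and~\ref{thm:C}.

\section{Conventions and standard facts}\label{sec:facts}

Manifolds are smooth, compact and oriented, and homology has integer coefficients unless indicated. A \emph{homology sphere} is a closed oriented manifold with the homology of a sphere. We write $S^1=\mathbb R/2\pi\mathbb Z$, and $R_\theta\in SO(d)$ for the rotation by $\theta$ in the first two coordinates; for $d\ge3$ the loop $\theta\mapsto R_\theta$ generates $\pi_1SO(d)=\mathbb Z/2$. For a group $P$, $Z(P)$ is the center, $\langle\!\langle p\rangle\!\rangle$ the normal closure of $p$, and $BP$ a $K(P,1)$-complex. A map is \emph{$r$-connected} if it induces isomorphisms on $\pi_i$ for $i<r$ and a surjection on $\pi_r$; equivalently, up to homotopy the target arises from the source by attaching cells of dimension at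 least $r+1$.

\subsection*{Surgery and handles}
\emph{Surgery} on an embedding $S^k\times D^{d-k}\subset N^d$ removes its interior and glues in $D^{k+1}\times S^{d-k-1}$; the sphere $0\times S^{d-k-1}$ is the \emph{belt sphere}, and the result $N'$ is oriented by extending the orientation of the complement. The \emph{surgery cobordism} $N\times I\cup(D^{k+1}\times D^{d-k})$ from $N$ to $N'$ arises from $N$ by attaching a $(k+1)$-cell and from $N'$ by attaching a $(d-k)$-cell, up to homotopy. We use the following facts.
\begin{enumerate}
\item[(F1)] \emph{General position.} A map $S^r\to N^d$ is homotopic to an embedding in the interior if $d\ge2r+1$. Removing a submanifold of codimension at least $3$ does not change $\pi_1$. Surgery on a circle in a manifold of dimension at least $4$ divides $\pi_1$ by the normal closure of the circle.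
\item[(F2)] \emph{Whitehead's theorem.} A homology isomorphism between simply connected complexes is a homotopy equivalence. In particular a simply connected acyclic manifold is contractible, and a simply connected homology sphere is a homotopy sphere.
\item[(F3)] \emph{The h-cobordism theorem.} Let $W^d$, $d\ge6$, have boundary $V_0\cup(\partial V_0\times I)\cup V_1$, with $W,V_0,V_1$ simply connected and $V_i\to W$ homotopy equivalences. Then the product structure on $\partial V_0\times I$ extends to a diffeomorphism $W\cong V_0\times I$. Applied to the complement of a small ball, this shows that a contractible manifold of dimension $d\ge6$ with simply connected boundary is diffeomorphic to $D^d$.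
\item[(F4)] \emph{The disk theorem.} Two orientation-preserving embeddings of $D^d$ in the interior of a connected $d$-manifold are ambient isotopic.
\end{enumerate}

\subsection*{Spin structures}
A \emph{spin structure} on an oriented manifold $N$ is an isomorphism class of double covers of the bundle of oriented frames of $TN\oplus\mathbb R^j$ ($j$ large) that are connected on each fiber. One exists if and only if $w_2(N)=0$, and then $H^1(N;\mathbb Z/2)$ acts simply transitively on the spin structures; we write $s+x$. Along a loop $c$ in $N$ there are two homotopy classes of oriented trivializations of $TN\oplus\mathbb R^j$. A spin structure $s$ selects one of them, the one that lifts to a closed loop in the double cover, and $s$ and $s+x$ select the same one if and only if $x(c)=0$. Spin structures pull back under orientation-preserving diffeomorphisms and coverings, multiply under products, and restrict to boundaries and to submanifolds with trivialized normal bundle. Two spin manifolds glued by a diffeomorphism of boundary pieces that respects the spin structures form a spin manifold.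

The circle has two spin structures: $S^1_b$, the restriction of the spin structure of $D^2$, and $S^1_{Lie}$, which selects the rotation-invariant trivialization. The second bounds no spin surface. Indeed, let $S$ be an oriented surface with $\partial S=S^1$. One spin structure on $S$ restricts to $S^1_b$, namely any that comes from the closed surface $S\cup D^2$, and every class in $H^1(S;\mathbb Z/2)$ vanishes on the null-homologous loop $\partial S$, so all spin structures on $S$ restrict to $S^1_b$.
\begin{enumerate}
\item[(F5)] An embedded $2$-sphere in a spin manifold of dimension at least $5$ has trivial normal bundle, since oriented bundles of rank at least $3$ over $S^2$ are classified by $w_2$. A spin structure extends over every $3$-handle, since the attaching region and the handle are simply connected.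
\end{enumerate}
For $2$-handles the framing matters. A \emph{framing} of an embedded circle $\gamma\subset N^d$ is an orientation-preserving embedding $\varphi\colon S^1\times D^{d-1}\to N$ extending $\gamma$. For $d\ge4$ there are two up to isotopy, $\varphi$ and $\varphi'(\theta,v)=\varphi(\theta,R_\theta v)$.

\begin{lemma}\label{lem:2handle}
Let $d\ge4$ and let $s$ be a spin structure on $N^d$. Then $s$ extends over the $2$-handle attached along exactly one of the two framings of $\gamma$. If $x(\gamma)\ne0$, then $s$ and $s+x$ extend for different framings.
\end{lemma}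

\begin{proof}
The structure $s$ extends over $D^2\times D^{d-1}$ attached along $\varphi$ if and only if $\varphi^*s=S^1_b\times D^{d-1}$. The diffeomorphism $(\theta,v)\mapsto(\theta,R_\theta v)$ of $S^1\times D^{d-1}$ fixes the core, and its derivative changes trivializations along the core by the essential loop $1\oplus R_\theta$. So it exchanges the two spin structures of $S^1\times D^{d-1}$, and exactly one of $\varphi^*s$, $\varphi'^*s$ equals $S^1_b\times D^{d-1}$. If $x(\gamma)\neq0$, then $\varphi^*s\ne\varphi^*(s+x)$.
\end{proof}

\subsection*{The surgery on a knot}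
Let $X=X(K)$ and $M=S^n(K)$. By duality $H_j(X,M)\cong H^{n+1-j}(X)$ is $\mathbb Z$ for $j=2,n+1$ and zero otherwise. The exact sequence of the pair gives $H_*(M)\cong H_*(S^1\times S^{n-1})$ and shows that
\begin{equation}\label{eq:Hn-1}
H_{n-1}(M)\to H_{n-1}(X)\quad\text{is an isomorphism.}
\end{equation}
Seen from $M$, the trace has one $2$-handle and one $(n+1)$-handle. The $2$-handle generates $H_2(X,M)\cong H_1(M)$, so its attaching circle $\gamma_K=0\times S^1\subset D^{n-1}\times S^1$, the \emph{dual circle} of $K$, generates $H_1(M)$. Surgery on $\gamma_K$ with the product framing returns $S^n$ with belt sphere $K$, and surgery with the other framing gives the Gluck twist $\Sigma_K$.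

\section{Two knots from one circle}\label{sec:circle}

The last observation can be read backward: a circle in $M$ produces a knot for each framing that yields $S^n$.

\begin{lemma}\label{lem:circle}
Let $M^n$, $n\ge4$, be closed and connected with $H_1(M)=\mathbb Z$ and $w_2(M)=0$. Let $\gamma\subset M$ be an embedded circle generating $H_1(M)$, with framings $\varphi_1,\varphi_2$. Suppose that surgery on $\varphi_i$ gives $S^n$ for $i=1,2$, and let $K_i$ be the belt sphere. Then $K_1$ and $K_2$ have diffeomorphic exteriors, $S^n(K_i)\cong M$, and $s_{K_1}\ne s_{K_2}$ under these identifications. If $X(K_1)\cong X(K_2)$, then an orientation-preserving diffeomorphism of $M$ exchanges its two spin structures.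
\end{lemma}

\begin{proof}
Let $E\subset M$ be the complement of the open tubular neighborhood of $\gamma$, and fix orientation-preserving diffeomorphisms from $E\cup_{\varphi_i}(D^2\times S^{n-2})$ to $S^n$. The piece $D^2\times S^{n-2}$ is a framing of $K_i$. So $E_{K_i}=E$, and, the framing of a knot being unique, $S^n(K_i)=E\cup_{\varphi_i}(S^1\times D^{n-1})=M$. All orientations extend the orientation of $E$.

The handle of $X(K_i)$ is $D^2\times D^{n-1}$, and it meets $\partial X(K_i)=M$ in $S^1\times D^{n-1}$, embedded by $\varphi_i$. So $s_{K_i}$ extends over the $2$-handle attached along $\varphi_i$. By Lemma~\ref{lem:2handle} no spin structure does so for both framings, and hence $s_{K_1}\neq s_{K_2}$. A diffeomorphism $X(K_1)\cong X(K_2)$ respects the unique spin structures, so its restriction to the boundary carries $s_{K_1}$ to $s_{K_2}$. As $H^1(M;\mathbb Z/2)=\mathbb Z/2$, these are the only spin structures of $M$, and they are exchanged.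
\end{proof}

\begin{example}\label{ex:unknot}
Let $M=S^1\times S^{n-1}$, $\gamma=S^1\times x_0$ with $x_0=(0,\dots,0,1)$, and let $\varphi_1$ be the product framing. Surgery gives $(S^1\times D^{n-1})\cup(D^2\times S^{n-2})=S^n$, the belt sphere is the unknot, and its trace is $D^2\times S^{n-1}$. The diffeomorphism $\Phi(\theta,x)=(\theta,R_\theta x)$ of $M$ fixes $\gamma$ and satisfies $\Phi\circ\varphi_1=\varphi_2$. So surgery on $\varphi_2$ is also $S^n$ and Lemma~\ref{lem:circle} applies, but $\Phi$ identifies the two knots and their traces and exchanges the two spin structures.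
\end{example}

The diffeomorphism $\Phi$ exists because $S^{n-1}$ can be rotated. The plan is to replace $S^{n-1}$ by a manifold $\Lambda$ whose fundamental group forbids anything of this kind.

\section{An obstruction in spin bordism}\label{sec:obstruction}

\subsection*{The hyperbolic case by hand}
Let $\Lambda$ be a closed hyperbolic manifold, for instance a surface of genus two or a hyperbolic $3$-manifold, with a spin structure $\sigma$, and let $P=\pi_1\Lambda$. Then $\Lambda$ is aspherical, so $\Lambda=BP$. Also $Z(P)=1$: a nontrivial element of $P$ has a unique axis, its centralizer preserves the axis and acts on it freely and discretely and so is cyclic, and $P$ is not cyclic.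

Suppose that an orientation-preserving diffeomorphism $F$ of $S^1\times\Lambda$ preserves the normal subgroup $P\subset\mathbb Z\times P=\pi_1(S^1\times\Lambda)$ and carries $S^1_{Lie}\times\sigma$ to $S^1_b\times\sigma$. The automorphism $F_*$, defined up to conjugation, preserves the center $\mathbb Z$ of $\mathbb Z\times P$ as well as $P$, so
\begin{equation}\label{eq:split}
F_*=(\pm1)\times\psi\qquad\text{with }\psi\in\operatorname{Aut}(P).
\end{equation}
Use $F$ to regard $V=D^2\times\Lambda$ as a spin manifold with boundary $S^1_{Lie}\times\Lambda$. Let $h\colon\Lambda\to\Lambda$ be a map inducing $\psi^{-1}$. Maps from a connected complex to $BP$ are classified up to homotopy by homomorphisms of fundamental groups up to conjugation. So, by \eqref{eq:split}, the map $V\to\Lambda\xrightarrow{h}\Lambda$ restricts on the boundary to a map homotopic to the projection $S^1\times\Lambda\to\Lambda$. Inserting the homotopy in a collar, we get a smooth map $G\colon V\to\Lambda$ that extends the projection. For a regular value $y$, the preimage $G^{-1}(y)$ is a compact surface with trivialized normal bundle, hence a spin surface, and its boundary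 is $S^1_{Lie}\times y$. This is impossible, so no such $F$ exists.

The argument shows that $S^1_{Lie}\times\Lambda$ is not a spin boundary \emph{over $BP$}, whereas $S^1_b\times\Lambda$ is. In this form it does not need $\Lambda$ to be aspherical.

\subsection*{Spin bordism}
For a space $Y$, $\Omega_k(Y)$ is the group of bordism classes $[N,s,f]$ of closed $k$-manifolds with a spin structure $s$ and a map $f\colon N\to Y$; we omit $s$ when it is unique. This is the homology theory of the connective spectrum $MSpin$. It is a module over $\Omega_*=\Omega_*(pt)$ by $[A]\cdot[N,f]=[A\times N,f\circ\mathrm{pr}]$. We put $\tilde\Omega_*(Y)=\operatorname{coker}(\Omega_*\to\Omega_*(Y))$ for connected $Y$; a class that is nonzero in $\tilde\Omega_*(Y)$ is nonzero in $\Omega_*(Y)$. With $\eta=[S^1_{Lie}]$, the low-dimensional groups are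
\[
\Omega_0=\mathbb Z,\qquad\Omega_1=\mathbb Z/2\langle\eta\rangle,\qquad\Omega_2=\mathbb Z/2\langle\eta^2\rangle,
\]
and $\Omega_4\cong\mathbb Z$ is detected by the signature. The suspension isomorphism $\tilde\Omega_{d+j}(S^d)\cong\Omega_j$ sends $[N,s,f]$ to the preimage of a regular value.

\begin{lemma}\label{lem:obstruction}
Let $\Lambda^{n-1}$ be closed and connected with spin structure $\sigma$. Let $g\colon\Lambda\to BP$ induce an isomorphism on $\pi_1$, and suppose that $Z(P)=1$ and $\eta\cdot[\Lambda,\sigma,g]\ne0$ in $\Omega_n(BP)$. Then no orientation-preserving diffeomorphism $F$ of $S^1\times\Lambda$ that preserves the subgroup $P\subset\mathbb Z\times P$ carries one of $S^1_b\times\sigma$, $S^1_{Lie}\times\sigma$ to the other.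
\end{lemma}

\begin{proof}
Since $Z(P)=1$, formula \eqref{eq:split} holds. Let $\pi\colon S^1\times\Lambda\to\Lambda\xrightarrow{g}BP$. The maps $\pi\circ F$ and $B\psi\circ\pi$ induce the same homomorphism on $\pi_1$ up to conjugation, so they are homotopic. If $F$ carries $s$ to $s'$, then
\[
[S^1\times\Lambda,s',\pi]=[S^1\times\Lambda,s,\pi\circ F]=(B\psi)_*[S^1\times\Lambda,s,\pi],
\]
and $(B\psi)_*$ is an automorphism of $\Omega_n(BP)$. So the classes of $s$ and $s'$ vanish together. But the class of $S^1_b\times\sigma$ is zero, since it bounds $D^2\times\Lambda$ over $BP$, and the class of $S^1_{Lie}\times\sigma$ is $\eta[\Lambda,\sigma,g]\neq0$.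
\end{proof}

\begin{lemma}\label{lem:degree}
Let $L^d$ be closed and connected with spin structure $\sigma$, and let $c\colon L\to S^d$ collapse the complement of a ball. For $j=1,2$, the map $c_*$ sends $\eta^j[L,\sigma,\mathrm{id}]\in\tilde\Omega_{d+j}(L)$ to $\eta^j\neq0$ in $\tilde\Omega_{d+j}(S^d)\cong\Omega_j$.
\end{lemma}

\begin{proof}
The map $c$ has a regular value with a single preimage $y$. Its preimage in $(S^1_{Lie})^j\times L$ is $(S^1_{Lie})^j\times y$.
\end{proof}

\begin{remark}
Example~\ref{ex:unknot} shows that the conclusion of Lemma~\ref{lem:obstruction} can fail when $\eta[\Lambda,\sigma,g]=0$. It can also fail when $Z(P)\neq1$. Let $\Lambda=T^d=BP$ with $P=\mathbb Z^d$, so that $\eta[\Lambda,\sigma,\mathrm{id}]\neq0$ for all $\sigma$ by Lemma~\ref{lem:degree}. The shear $F(\theta,y_1,\dots,y_d)=(\theta,y_1+\theta,y_2,\dots,y_d)$ preserves $P$. It has constant derivative, so it preserves the spin structure $s_0=S^1_{Lie}\times\dots\times S^1_{Lie}$, and $F^*(s_0+dy_1)=s_0+dy_1+d\theta$. These are $S^1_{Lie}\times\sigma$ and $S^1_b\times\sigma$ for $\sigma=S^1_b\times S^1_{Lie}\times\dots\times S^1_{Lie}$.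
\end{remark}

\section{Dimension four: twist-spun knots}\label{sec:four}

For $n=4$, fact (F3) cannot certify that a $4$-manifold is $S^4$, because it needs a filling of dimension at least $6$. We use a family of knots for which both surgeries can be identified directly.

Let $\kappa\subset S^3$ be a classical knot and $k\in\mathbb Z$. Remove from $S^3$ a ball that meets $\kappa$ in an unknotted diameter, and identify the complement with $B^3\subset\mathbb C\times\mathbb R$ so that the remaining arc $\kappa^\circ$ ends at the poles $(0,\pm1)$. The \emph{$k$-twist-spin} of $\kappa$ is the $2$-sphere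
\[
\Big(\bigcup_{\theta}\ \theta\times R_{k\theta}(\kappa^\circ)\Big)\cup\big(D^2\times\{(0,\pm1)\}\big)\ \subset\ (S^1\times B^3)\cup(D^2\times S^2)=S^4 .
\]

\subsection*{The Gluck twist}

\begin{proposition}[Gordon \cite{Gordon}]\label{prop:gordon}
The Gluck twist of $S^4$ along a twist-spun knot is diffeomorphic to $S^4$.
\end{proposition}

We include a proof. The idea is to place $S^4$ and its Gluck twist in one family $Z(v,w)$ indexed by bases of $\mathbb Z^2$, with enough moves to run a Euclidean algorithm.

Let $X$ be the exterior of $\kappa$, with coordinates $(\phi,\lambda)$ on $\partial X=S^1\times S^1$ such that the $\phi$-circles are meridians and the $\lambda$-circles are null-homologous longitudes. Let $T^2$ act on $S^4=\{(z_1,z_2,t)\}\subset\mathbb C^2\times\mathbb R$ by rotating $z_1$ and $z_2$ through angles $\alpha_1,\alpha_2$. The slice $\Delta=\{z_1,z_2\in[0,\infty)\}$ meets every orbit once. It is a quarter of a round $2$-sphere, with edges $z_1=0$ and $z_2=0$. Let $D\subset\operatorname{int}\Delta$ be a small round disk centered at $(1/\sqrt2,1/\sqrt2,0)$ and let $W=S^4\setminus T^2\cdot\operatorname{int}D$; see Figure~\ref{fig:orbit}.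 Then $\partial W=T^2\times\partial D$ has coordinates $(\alpha_1,\alpha_2,\lambda)$, with $\lambda$ the angle on $\partial D$. For a basis $(v,w)$ of $\mathbb Z^2$ put
\[
Z(v,w)=(S^1\times X)\cup_{h_{v,w}}W,\qquad h_{v,w}(\alpha_1,\alpha_2,\lambda)=(\alpha_1v+\alpha_2w,\lambda),
\]
where the pair $\alpha_1v+\alpha_2w$ is read as $(\theta,\phi)$, with $\theta$ the coordinate of the factor $S^1$. Let $S_v=\{z_1=0\}\subset W$, a $2$-sphere, and for small $\epsilon>0$ let $N_i=\{|z_i|\le\epsilon\}$. Orientations play no role here, since $S^4$ has an orientation-reversing diffeomorphism; in the rest of this subsection $\cong$ ignores them.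

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\fill[gray!15] (0,2) .. controls (-2.6,1) and (-2.6,-1) .. (0,-2) .. controls (2.6,-1) and (2.6,1) .. (0,2);
\filldraw[fill=white] (0,0) circle (0.55);
\node at (0,0) {$D$};
\draw[very thick] (0,2) .. controls (-2.6,1) and (-2.6,-1) .. (0,-2);
\draw[very thick] (0,2) .. controls (2.6,1) and (2.6,-1) .. (0,-2);
\draw[dashed] (0.70,1.67) .. controls (-1.7,0.8) and (-1.7,-0.8) .. (0.70,-1.67);
\node at (-1.52,0) {$N_1$};
\fill (0,2) circle (0.06) node[above] {$t=1$};
\fill (0,-2) circle (0.06) node[below] {$t=-1$};
\node[left,align=right] at (-2.05,0) {$z_1=0$\\ $v$-circles collapse};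
\node[right,align=left] at (2.05,0) {$z_2=0$\\ $w$-circles collapse};
\end{tikzpicture}
\caption{The orbit space of the $T^2$-action on $W\subset S^4$ (shaded). Interior points are free orbits, points on the two edges are circle orbits, and the two vertices are fixed points. The left edge is the image of the sphere $S_v$, and the strip left of the dashed curve is the image of its neighborhood $N_1\cong S^2\times D^2$. In $Z(v,w)$ the product $S^1\times X$ is glued in along the $3$-torus over $\partial D$.}
\label{fig:orbit}
\end{figure}

\begin{lemma}\label{lem:moves}
Let $(v,w)$ be a basis of $\mathbb Z^2$ and $j,k\in\mathbb Z$.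
\begin{enumerate}
\item[(a)] $Z(\pm v,\pm w)\cong Z(v,w)\cong Z(w,v)$, with independent signs.
\item[(b)] The Gluck twist of $Z(v,w)$ along $S_v$ is $Z(v+w,w)$, and $Z(v+2jw,w)\cong Z(v,w)\cong Z(v,w+2jv)$.
\item[(c)] $Z(v,w)\cong Z(\Sigma_jv,\Sigma_jw)$, where $\Sigma_j(a,b)=(a+jb,b)$.
\item[(d)] $Z((0,1),(1,-k))\cong S^4$, by a diffeomorphism taking $S_{(0,1)}$ to the $k$-twist-spin of $\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Complex conjugation of $z_1$ or $z_2$ preserves $W$ and changes the sign of $\alpha_1$ or $\alpha_2$ on $\partial W$. The map $(z_1,z_2,t)\mapsto(z_2,z_1,-t)$ rotates $\Delta$ by $\pi$ about the center of $D$, so it preserves $W$ and restricts to $g(\alpha_1,\alpha_2,\lambda)=(\alpha_2,\alpha_1,\lambda+\pi)$. The gluing $h_{v,w}\circ g$ is isotopic to $h_{w,v}$.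

(b) Identify $N_1$ with $S^2\times D^2$ by $(z_1,z_2,t)\mapsto\big((z_2,t)/\sqrt{1-|z_1|^2},\,z_1/\epsilon\big)$. For $i\in\mathbb Z$ the formula $G_i(z_1,z_2,t)=(z_1,(z_1/|z_1|)^iz_2,t)$ defines a diffeomorphism of $W_1=W\setminus\operatorname{int}N_1$. On $\partial N_1$ it is $(x,\alpha_1)\mapsto(R_{i\alpha_1}x,\alpha_1)$, and on $\partial W$ it satisfies $h_{v,w}\circ G_i=h_{v+iw,w}$. Let $Z^{(i)}$ be obtained from $Z(v,w)$ by cutting out $N_1$ and gluing $y\in\partial N_1$ to $G_i(y)\in W_1$. The map that is $G_i$ on $W_1$ and the identity on $N_1$ and on $S^1\times X$ is a diffeomorphism $Z(v+iw,w)\to Z^{(i)}$. Now $Z^{(1)}$ is the Gluck twist along $S_v$. For even $i$ the loop $\alpha\mapsto R_{i\alpha}$ extends to a map $D^2\to SO(3)$, so $G_i|_{\partial N_1}$ extends over $N_1$ and $Z^{(i)}\cong Z(v,w)$. The last diffeomorphism in (b) follows by exchanging $v$ and $w$ with (a).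

(c) The generator of $H^1(X)$ takes the values $1$ and $0$ on meridian and longitude, so it is represented by a smooth map $f\colon X\to S^1$ with $f|_{\partial X}=\phi$. The diffeomorphism $(\theta,y)\mapsto(\theta+jf(y),y)$ of $S^1\times X$ acts on the boundary by $(\theta,\phi,\lambda)\mapsto(\theta+j\phi,\phi,\lambda)$ and carries $h_{v,w}$ to $h_{\Sigma_jv,\Sigma_jw}$.

(d) Here $(\theta,\phi)=(\alpha_2,\alpha_1-k\alpha_2)$. Let $W_2=W\setminus\operatorname{int}N_2$ and let $U\subset W_2$ be the subset where $z_2$ is real and positive. The map
\[
S^1\times U\to W_2,\qquad(\theta,(z_1,z_2,t))\mapsto(e^{ik\theta}z_1,e^{i\theta}z_2,t)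
\]
is a diffeomorphism. A point $(\theta,u)$ with $u\in\partial W$ has $\alpha_2=\theta$ and $\alpha_1=\arg z_1(u)+k\theta$, so it is glued to the point $(\theta,\arg z_1(u),\lambda(u))$ of $S^1\times\partial X$. Hence the complement of $\operatorname{int}N_2$ in $Z((0,1),(1,-k))$ is $S^1\times Y$ with $Y=X\cup U$, where $\arg z_1$ is matched with $\phi$.

To identify $Y$, consider the round $3$-sphere $S'=\{z_2\in\mathbb R\}\subset S^4$, and let $V\subset S'$ be the complement of the open solid torus swept out by $\operatorname{int}D$ under rotation of $z_1$. The slice $z_1\ge0$ of $V$ is an annulus between $\partial D$ and the circle $z_1=0$. So $V$ is a solid torus with core $\{z_1=0\}$ whose meridian disks are bounded by the $\arg z_1$-circles, and $X\cup V=S^3$ with core $\kappa$. Now $U$ is $V$ minus the interior of the round ball $B_0=\{z_2\le\epsilon\}\subset S'$, which meets the core in a diameter. So $Y=S^3\setminus\operatorname{int}B_0$, and by (F4) the identification $(z_1,t)/\sqrt{1-\epsilon^2}$ of $\partial Y$ with $S^2$ extends to $Y\cong B^3$, taking $\kappa\cap Y$ to $\kappa^\circ$.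

With $N_2\cong D^2\times S^2$ as in (b), the point $(\theta,x)\in S^1\times\partial B^3$ is glued to $(\theta,R_{k\theta}x)\in\partial N_2$. Apply $(\theta,y)\mapsto(\theta,R_{k\theta}y)$ on $S^1\times B^3$ and the identity on $N_2$. This is a diffeomorphism onto $(S^1\times B^3)\cup_{\mathrm{id}}(D^2\times S^2)=S^4$, and it takes $S_{(0,1)}=(S^1\times\kappa^\circ)\cup(D^2\times\{(0,\pm1)\})$ to the $k$-twist-spin.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:gordon}]
By (d) and (b) the Gluck twist is $Z((1,1-k),(1,-k))$. The second coordinates $b=1-k$ and $d=-k$ of the basis vectors have opposite parity, and the moves $b\mapsto b+2jd$ and $d\mapsto d+2jb$ from (b) preserve both parities. Suppose $b,d\neq0$. By parity $|b|\ne|d|$. If $|b|>|d|$, choose $j$ with $|b+2jd|\le|d|$; the inequality is strict, again by parity. If $|d|>|b|$, exchange the roles. In either case $|b|+|d|$ decreases, so we reach a basis in which $b$ or $d$ is $0$. The determinant being $\pm1$, part (a) brings the basis to $v=(a,1)$, $w=(1,0)$, and (c) with $j=-a$ brings it to $v=(0,1)$, $w=(1,0)$. This is $S^4$ by (d) with $k=0$.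
\end{proof}

\subsection*{The examples}
Let $\kappa$ be the figure-eight knot, $k\ge5$ odd, $K_1$ the $k$-twist-spin of $\kappa$, and $L$ the $k$-fold cyclic cover of $S^3$ branched along $\kappa$. The $k$-fold cyclic branched covers of the figure-eight knot are hyperbolic for $k\ge4$ \cite{HKM}. So $L=BP$ with $P=\pi_1L$ and $Z(P)=1$. By Zeeman's theorem \cite{Zeeman}, the exterior of $K_1$ is the mapping torus of a generating covering transformation $\tau$, restricted to the complement in $L$ of a $\tau$-invariant ball around a point of the branch set. The mapping torus of $\tau$ on all of $L$ arises from it by gluing in the mapping torus of a rotation of $D^3$, a copy of $D^3\times S^1$. Up to isotopy, the diffeomorphisms of $S^2\times S^1$ are generated by reflections of the two factors and the twist $(x,\theta)\mapsto(R_\theta x,\theta)$, all of which extend over $D^3\times S^1$. So the filling is unique, and $M=S^4(K_1)$ is the mapping torus of $\tau\colon L\to L$, with $\tau^k=\mathrm{id}$.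

\begin{proof}[Proof of Theorem~\ref{thm:A} for $n=4$, smooth part]
The two framings of the dual circle of $K_1$ give $S^4$ and the Gluck twist, which is $S^4$ by Proposition~\ref{prop:gordon}. Let $K_2$ be the second belt sphere. By Lemma~\ref{lem:circle} it suffices to exclude an orientation-preserving diffeomorphism $F$ of $M$ carrying $s_1$ to $s_2$, where $s_1,s_2=s_1+x$ are the two spin structures and $x$ generates $H^1(M;\mathbb Z/2)$. The manifold $M$ is not presented as a product, so we pass to a cover that is.

Let $\Pi=\pi_1M$. The fibration $M\to S^1$ gives $\Pi/P=\mathbb Z$. The induced surjection $H_1(M)=\mathbb Z\to\Pi/P=\mathbb Z$ is an isomorphism, so $P=[\Pi,\Pi]$ and $F_*$ preserves $P$. It also preserves the preimage of $k\mathbb Z\subset H_1(M)$, so $F$ lifts to an orientation-preserving diffeomorphism $F_k$ of the $k$-fold cyclic cover $q\colon M_k\to M$. This cover is the mapping torus of $\tau^k=\mathrm{id}$, that is, $M_k=S^1\times L$. The lift $F_k$ preserves $P$ and carries $q^*s_1$ to $q^*s_2$.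

Let $u\in H^1(S^1\times L;\mathbb Z/2)$ be the pullback of the generator of $H^1(S^1;\mathbb Z/2)$. By the K\"unneth theorem a class that vanishes on $L$ is $0$ or $u$. The class $q^*x$ vanishes on $L$, because $x$ vanishes on $P$. The circle $S^1\times pt$ maps to $k$ times a generator of $H_1(M)$, and $k$ is odd, so $q^*x=u$. Let $\sigma$ be the restriction of $q^*s_1$ to $L$. The spin structures on $S^1\times L$ restricting to $\sigma$ are $S^1_b\times\sigma$ and $S^1_{Lie}\times\sigma=S^1_b\times\sigma+u$, so these are $q^*s_1$ and $q^*s_2$ in some order. By Lemma~\ref{lem:degree}, $\eta[L,\sigma,\mathrm{id}]\neq0$. Thus $F_k$ contradicts Lemma~\ref{lem:obstruction}.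
\end{proof}

For even $k$ we would have $q^*x=0$ and $q^*s_1=q^*s_2$, and the cover would detect nothing.

\section{Groups with the homology of a sphere in a range}\label{sec:groups}

For $n\ge5$ we take $M=S^1\times\Lambda$ with $\Lambda$ a homology $(n-1)$-sphere. If $\Lambda$ were aspherical, Lemma~\ref{lem:degree} would give the nonvanishing required in Lemma~\ref{lem:obstruction}. A weaker property suffices: $BP$ has the homology of a sphere $S^m$ up to a few degrees above $m$, and $g$ carries a fundamental class to the generator. A group is \emph{of type F} if it has a finite $K(G,1)$-complex.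

\begin{proposition}\label{prop:group}
For each $m\ge3$ there is a group $P$ of type F with $H_m(P)=\mathbb Z$, $\tilde H_i(P)=0$ for $i\le m+3$, $i\ne m$, $Z(P)=1$, and $P=\langle\!\langle p\rangle\!\rangle$ for some $p\in P$. In particular $P$ is perfect.
\end{proposition}

Type F allows surgery below the middle dimension. The homology condition gives both a homology sphere and the nonvanishing of $\eta$ and $\eta^2$ times its class. The center condition is needed in Lemma~\ref{lem:obstruction}. The element $p$ is needed to kill the fundamental group with one $2$-handle.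

The sphere $S^m$ is an iterated suspension of $S^1=B\mathbb Z$, and the suspension of $BG$ is a union of two cones. We imitate it by an amalgam $B*_GB$ in which $B\supset G$ has no homology in the range that matters. The main point is to construct such $B$ of type F.

\subsection*{Amalgams and HNN extensions}
Let $C\to A$ and $C\to B$ be injective. In the amalgam $A*_CB$, a word $g_1\cdots g_r$ is \emph{reduced} if its letters lie alternately in $A\setminus C$ and $B\setminus C$. By the normal form theorem $A$ and $B$ embed, a reduced word with $r\ge1$ is nontrivial, and an element with a reduced word of length $r\geq2$ is not a product of fewer than $r$ elements of $A\cup B$. For injections $\alpha_j,\beta_j\colon C_j\to G$ ($j=1,2$), the HNN extension $\Gamma=\langle G,t_1,t_2\mid t_j^{-1}\alpha_j(c)t_j=\beta_j(c)\rangle$ contains $G$. The double mapping cylinder of $BA\leftarrow BC\to BB$ is a $B(A*_CB)$, and $BG$ with the two tubes $BC_j\times I$ attached is a $B\Gamma$. So both constructions preserve type F, and there are Mayer--Vietoris sequences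
\begin{gather*}
\cdots\to\tilde H_k(C)\to\tilde H_k(A)\oplus\tilde H_k(B)\to\tilde H_k(A*_CB)\to\tilde H_{k-1}(C)\to\cdots,\\
\cdots\to\bigoplus_jH_k(C_j)\xrightarrow{\ \sum(\alpha_j-\beta_j)\ }H_k(G)\to H_k(\Gamma)\to\bigoplus_jH_{k-1}(C_j)\to\cdots.
\end{gather*}
In the second, $H_1(\Gamma)\to\bigoplus_jH_0(C_j)=\mathbb Z^2$ sends $t_1,t_2$ to a basis.

\begin{lemma}\label{lem:center}
If $C\ne A$ and $C\neq B$, then $Z(A*_CB)\subset C$.
\end{lemma}

\begin{proof}
Let $z\notin C$ be central, with reduced word $g_1\cdots g_r$, $r\geq1$. By symmetry let $g_r\in A$, and take $h\in B\setminus C$. Then $zh=g_1\cdots g_rh$ is reduced of length $r+1$. If $g_1\in B$, then $hz=(hg_1)g_2\cdots g_r$ is a product of $r$ elements of $A\cup B$, which contradicts $hz=zh$. If $g_1\in A$, then $zh(hz)^{-1}=g_1\cdots g_r\,h\,g_r^{-1}\cdots g_1^{-1}h^{-1}$ is reduced, hence nontrivial, again a contradiction.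
\end{proof}

\subsection*{Higman's group}
Stable letters create first homology. To remove it without changing higher homology we glue on an acyclic group along a free subgroup of rank two. Let
\[
H=\langle a_i\ (i\in\mathbb Z/4)\mid a_ia_{i+1}a_i^{-1}=a_{i+1}^2\rangle .
\]

\begin{lemma}\label{lem:higman}
The group $H$ is of type F and acyclic, $a_0$ and $a_2$ freely generate a free subgroup, $H=\langle\!\langle a_0\rangle\!\rangle$, and $a_i\mapsto a_{i+1}$ defines an automorphism.
\end{lemma}

\begin{proof}
The Baumslag--Solitar group $BS(1,2)=\langle a,b\mid aba^{-1}=b^2\rangle$ is an HNN extension of $\langle b\rangle\cong\mathbb Z$, with a finite $2$-dimensional classifying space of Euler characteristic $0$. The homomorphism to $\mathbb Z$ with $a\mapsto1$, $b\mapsto0$ shows that $a$ has infinite order and $\langle a\rangle\cap\langle b\rangle=1$. The group $H_{012}$ generated by $a_0,a_1,a_2$ with their two relations is the amalgam of two copies $\langle a_0,a_1\rangle$, $\langle a_1,a_2\rangle$ of $BS(1,2)$ along $\langle a_1\rangle\cong\mathbb Z$. Nontrivial powers of $a_0$ and $a_2$ lie outside $\langle a_1\rangle$, so a word alternating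 between them is reduced, and $\langle a_0,a_2\rangle$ is free of rank two. The same argument with indices shifted by $2$ applies to $H_{230}$. Comparing presentations, $H$ is the amalgam of $H_{012}$ and $H_{230}$ along $\langle a_0,a_2\rangle$. All edge groups are free, so $BH$ is a finite $2$-complex, with $\chi(BH)=0+0-(-1)=1$. In the abelianization $a_{i+1}=2a_{i+1}$, so $H_1(H)=0$. The group $H_2(H)$ is free abelian, being the top homology of a $2$-complex, and its rank is $\chi-1=0$. If $a_i=1$ then $a_{i+1}=a_{i+1}^2$, so $a_{i+1}=1$; hence $a_0$ normally generates $H$. The shift permutes the relations.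
\end{proof}

\begin{lemma}\label{lem:cap}
Let $\Gamma$ be an HNN extension of $G$ with stable letters $t_1,t_2$. Assume that $\Gamma$ is of type F and that $H_1(\Gamma)\cong\mathbb Z^2$ is generated by $t_1,t_2$. Then $t_1,t_2$ freely generate a free subgroup $F$, and $\widehat\Gamma=\Gamma*_FH$, formed with $t_1=a_0$, $t_2=a_2$, has these properties: it is of type F and contains $G$; $H_1(\widehat\Gamma)=0$ and $H_k(\widehat\Gamma)\cong H_k(\Gamma)$ for $k\ge2$; $\widehat\Gamma/\langle\!\langle t_1\rangle\!\rangle\cong\Gamma/\langle\!\langle t_1,t_2\rangle\!\rangle$; and $Z(\widehat\Gamma)=1$ if $G\ne1$.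
\end{lemma}

\begin{proof}
Killing $G$ makes all defining relations trivial and gives a retraction of $\Gamma$ onto the free group on $t_1,t_2$. In the Mayer--Vietoris sequence $H$ contributes nothing, $H_1(F)\to H_1(\Gamma)$ is an isomorphism and $H_k(F)=0$ for $k\ge2$; this gives the homology. Killing $t_1=a_0$ kills $H$, and with it $t_2=a_2$. Finally $F\neq H$ because $H$ is perfect and $F$ is not, and $F\ne\Gamma$ if $G\neq1$ because the retraction is injective on $F$ and kills $G$. By Lemma~\ref{lem:center} the center lies in $F$, hence in $Z(F)=1$.
\end{proof}

\subsection*{Doubling the homological connectivity}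
Let $G$ be of type F and let $i_1,i_2,\Delta\colon G\to G\times G$ be the two inclusions and the diagonal. The projections of $\Delta_*x$ to the two factors agree with those of $i_{1*}x+i_{2*}x$. So if we make $i_1$ conjugate both to $i_2$ and to $\Delta$, the part of $H_*(G\times G)$ seen by the projections should die and only the cross terms survive. Let $m(G)$ be the HNN extension of $G\times G$ with stable letters $s,d$ and relations
\[
s^{-1}(g,1)s=(1,g),\qquad d^{-1}(g,1)d=(g,g)\qquad(g\in G).
\]

\begin{lemma}\label{lem:A}
The group $H_1(m(G))\cong\mathbb Z^2$ is generated by $s,d$. The group $A(G)=\widehat{m(G)}$, formed with $s=a_0$, $d=a_2$, is of type F, contains $G=G\times1$, satisfies $\tilde H_*(A(G))\cong\tilde H_*(BG\wedge BG)$, and equals $\langle\!\langle a_0\rangle\!\rangle$. The $j$-fold iterate satisfies $\tilde H_i(A^j(G))=0$ for $i<2^j$.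
\end{lemma}

\begin{proof}
For $k\ge1$ the Mayer--Vietoris map $\alpha\colon H_k(G)^2\to H_k(G\times G)$ is $\alpha(x,y)=(i_{1*}x-i_{2*}x)+(i_{1*}y-\Delta_*y)$. The projections $p_1,p_2$ give
\[
p_{1*}\alpha(x,y)=x-0+y-y=x,\qquad p_{2*}\alpha(x,y)=0-x+0-y=-x-y .
\]
So $(p_{1*},p_{2*})\circ\alpha$ is an automorphism of $H_k(G)^2$. Hence $\alpha$ is injective with cokernel isomorphic to $\ker(p_{1*},p_{2*})$. In the cofibration $BG\vee BG\to BG\times BG\to BG\wedge BG$ the first map is split in homology by $(p_{1*},p_{2*})$, so this kernel is $\tilde H_k(BG\wedge BG)$, which vanishes for $k=1$. Therefore $H_1(m(G))\cong H_0(G)^2$ and $H_k(m(G))\cong\tilde H_k(BG\wedge BG)$ for $k\ge2$, and Lemma~\ref{lem:cap} applies. In $m(G)/\langle\!\langle s,d\rangle\!\rangle$ the relation $(g,1)=(g,g)$ gives $(1,g)=1$, and then $(g,1)=(1,g)=1$; so $a_0=s$ normally generates $A(G)$. By the K\"unneth theorem, if $\tilde H_i(G)=0$ for $i<e$, then $\tilde H_i(BG\wedge BG)=0$ for $i<2e$. Every group satisfies the hypothesis with $e=1$, and induction on $j$ gives the last claim.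
\end{proof}

For example, $A(\mathbb Z)$ has the homology of $S^1\wedge S^1=S^2$, and $A^2(\mathbb Z)$ that of $S^4$.

\begin{proof}[Proof of Proposition~\ref{prop:group}]
Let $c=m+3$ and choose $j$ with $2^j>c$. Put $G_1=\mathbb Z$, $B_k=A^j(G_k)\supset G_k$, and $G_{k+1}=B_k*_{G_k}B_k'$ with $B'_k$ a copy of $B_k$. All these groups are of type F. Since $\tilde H_i(B_k)=0$ for $i\le c$, Mayer--Vietoris gives $\tilde H_i(G_{k+1})\cong\tilde H_{i-1}(G_k)$ for $i\le c$. So in degrees at most $c$ the reduced homology of $G_m$ is $\mathbb Z$ in degree $m$ and zero elsewhere.

It remains to arrange one normal generator and trivial center without changing homology. Write $G_m=B*_GB'$ with $G=G_{m-1}$. Let $H_B=\langle a_i\rangle\subset B$ be the Higman subgroup from the last application of $A$, so that $B=\langle\!\langle a_0\rangle\!\rangle$, and let $H_{B'}=\langle a_i'\rangle\subset B'$ be its copy. An HNN extension along these acyclic subgroups does not affect higher homology. Let $P_1$ be the HNN extension of $G_m$ with stable letters $t_1,t_2$ and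
\[
t_1^{-1}a_it_1=a_i',\qquad t_2^{-1}a_it_2=a'_{i+1}\qquad(i\in\mathbb Z/4);
\]
both rules define isomorphisms $H_B\to H_{B'}$ by Lemma~\ref{lem:higman}. Mayer--Vietoris gives $H_i(P_1)\cong H_i(G_m)$ for $i\ge2$, and $H_1(P_1)\cong\mathbb Z^2$ on $t_1,t_2$ because $H_1(G_m)=0$. Let $P=\widehat{P_1}$, formed with a new copy of Higman's group, and $p=t_1$. By Lemma~\ref{lem:cap}, $P$ is of type F, has the required homology and trivial center, and $P/\langle\!\langle p\rangle\!\rangle\cong P_1/\langle\!\langle t_1,t_2\rangle\!\rangle$. In this quotient $a_i'=a_i=a'_{i+1}$ for all $i$, so all $a'_i$ and $a_i$ equal one element $a$. The Higman relation becomes $a=a^2$, so $a=1$. Then $B$ and $B'$ die, and the quotient is trivial.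
\end{proof}

\section{Homology spheres with a prescribed bordism class}\label{sec:spheres}

We realize the generator of $H_m(P)$ by a framed manifold and kill its homology by surgery, keeping $\pi_1=P$. We do this for odd $m$, where the middle homology can be reduced one class at a time, following Kervaire and Milnor \cite{KM}. Even-dimensional homology spheres are then obtained from odd-dimensional ones by a twisted spinning, which multiplies the bordism class by $\eta$. This is why $\eta^2$ is needed.

\subsection*{The effect of a middle-dimensional surgery}
Let $r\ge2$, $m=2r+1$, and let $N^m$ be connected with $\partial N$ empty or a homology sphere and $H_i(N)=0$ for $0<i<r$. Put $\mathcal H=H_r(N)$. The exact sequence of $(N,\partial N)$ gives $H^i(N,\partial N)\cong H^i(N)$ for $0<i\le r$. So duality and the universal coefficient theorem give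
\begin{equation}\label{eq:duality}
H_{r+1}(N)\cong\operatorname{Hom}(\mathcal H,\mathbb Z)\ \text{ via intersection numbers},\qquad H_i(N)=0\ \text{ for }r+1<i<m .
\end{equation}
In particular $H_i(N)=0$ for $0<i<m$ as soon as $\mathcal H=0$.

Suppose $\mathcal H$ is finite. For disjoint $r$-cycles $y,x$ in $\operatorname{int}N$ choose a rational chain $C$ with $\partial C=y$ and put $\operatorname{Lk}(y,x)=C\cdot x\in\mathbb Q$. This does not depend on $C$, because $H_{r+1}(N;\mathbb Q)=0$. It is unchanged when the cycles move disjointly, and $\operatorname{Lk}(y,x)=(-1)^{r+1}\operatorname{Lk}(x,y)$. Its reduction modulo $1$ depends only on the homology classes and defines the \emph{linking form} $\operatorname{lk}\colon\mathcal H\times\mathcal H\to\mathbb Q/\mathbb Z$, which is nondegenerate by duality when $N$ is closed.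

Let $S^r\times D^{r+1}\subset\operatorname{int}N$ be an embedding whose core $S^r\times0$ represents $x\in\mathcal H$. Let $N_0$ be the complement of its interior, $N'$ the result of surgery, and $\mathcal H'=H_r(N')$. In $H_r(N_0)$ consider the parallel $\varepsilon=[S^r\times pt]$, $pt\in\partial D^{r+1}$, and the meridian $\varepsilon'=[pt\times\partial D^{r+1}]$. Both $N$ and $N'$ arise from $N_0$ by attaching an $(r+1)$-cell, along $\varepsilon'$ and $\varepsilon$ respectively, and a $(2r+1)$-cell. Hence
\begin{equation}\label{eq:rconn}
N_0\to N\ \text{ and }\ N_0\to N'\ \text{ are $r$-connected},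
\end{equation}
$N'$ satisfies the same hypotheses as $N$, and the exact sequences of the pairs give
\begin{equation}\label{eq:exact}
H_{r+1}(N)\xrightarrow{\ \cdot\,x\ }\mathbb Z\xrightarrow{\ 1\mapsto\pm\varepsilon'\ }H_r(N_0)\to\mathcal H\to0\ \text{ exact},\qquad\mathcal H'=H_r(N_0)/\langle\varepsilon\rangle .
\end{equation}

\begin{lemma}\label{lem:KM}
\begin{enumerate}
\item[(a)] If $x$ generates an infinite cyclic summand of $\mathcal H$, then $\mathcal H'\cong\mathcal H/\langle x\rangle$.
\end{enumerate}
Now let $\mathcal H$ be finite and $x$ of order $l>1$.
\begin{enumerate}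
\item[(b)] There is a unique $l'\in\mathbb Z$ with $l\varepsilon+l'\varepsilon'=0$ in $H_r(N_0)$. If $l'\ne0$, then $\varepsilon'$ has order $|l'|$ in $\mathcal H'$ and $|\mathcal H'|=|\mathcal H|\,|l'|/l$. If $l'=0$, then $\mathcal H'\cong\mathbb Z\oplus T$ with $|T|\le|\mathcal H|/l$.
\item[(c)] If $y$ is an $r$-cycle in $N_0$ with $b[y]=a\varepsilon'$ in $H_r(N_0)$, $b\ne0$, then $\operatorname{Lk}(y,S^r\times0)=\pm a/b$. In particular $\operatorname{Lk}(S^r\times pt,S^r\times0)=\pm l'/l$, and $\operatorname{lk}(x,x)=\pm l'/l$ modulo $1$.
\item[(d)] If $r$ is even, then $l'=0$.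
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:duality} some class in $H_{r+1}(N)$ has intersection number $1$ with $x$. So $\varepsilon'=0$ and $H_r(N_0)=\mathcal H$, with $\varepsilon$ corresponding to $x$.

(b) Now $H_{r+1}(N)=0$, so $\varepsilon'$ has infinite order and generates the kernel of $H_r(N_0)\to\mathcal H$. This kernel contains $l\varepsilon$, which gives $l'$. If $a\varepsilon'=b\varepsilon$, then $bx=0$, so $b=ql$ and $a=-ql'$. Thus $\varepsilon'$ has order $|l'|$ in $\mathcal H'$, infinite if $l'=0$. Moreover $\mathcal H'/\langle\varepsilon'\rangle=H_r(N_0)/\langle\varepsilon,\varepsilon'\rangle=\mathcal H/\langle x\rangle$ has order $|\mathcal H|/l$. This gives the formula for $l'\ne0$. For $l'=0$, $\mathcal H'$ has rank one, and its torsion subgroup $T$ meets $\langle\varepsilon'\rangle$ trivially and so injects into $\mathcal H/\langle x\rangle$.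

(c) There is a rational chain $C$ in $N_0$ with $\partial C=y-(a/b)\,pt\times\partial D^{r+1}$. Then $y$ bounds $C+(a/b)\,pt\times D^{r+1}$, and only the disk meets the core, once.

(d) Two distinct points of a disk of dimension at least $2$ can be interchanged by moving them disjointly. So with $x^+=S^r\times pt$ and $x^0=S^r\times0$ we have $\operatorname{Lk}(x^+,x^0)=\operatorname{Lk}(x^0,x^+)=-\operatorname{Lk}(x^+,x^0)$, and (c) gives $l'=0$.
\end{proof}

We say that the surgery \emph{reduces} a finite group $\mathcal H$ if $|l'|<l$. Then either $|\mathcal H'|<|\mathcal H|$, or $l'=0$ and a second surgery on a generator of the summand $\mathbb Z$ leaves, by (a), the group $T$ with $|T|<|\mathcal H|$.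

\subsection*{Odd-dimensional homology spheres over $BP$}
A \emph{stable framing} of $N$ is a trivialization of $TN\oplus\mathbb R^j$; it induces an orientation and a spin structure. By the Pontryagin--Thom construction, framed bordism of $Y$ is stable homotopy of $Y_+$, and the forgetful map to spin bordism is induced by the unit map from the sphere spectrum to $MSpin$.

\begin{proposition}\label{prop:L}
Let $m=2r+1\ge5$ and let $P$ be as in Proposition~\ref{prop:group}. There are a stably framed homology sphere $L^m$ and a map $g\colon L\to BP$ inducing an isomorphism on $\pi_1$ such that $\eta^j[L,g]\ne0$ in $\tilde\Omega_{m+j}(BP)$ for $j=1,2$.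
\end{proposition}

\begin{proof}
\emph{Step 1: the bordism class.} The spectrum $\Sigma^\infty BP$ is connective with no homology below degree $m$, so the Hurewicz theorem gives $\pi_m(\Sigma^\infty BP)\cong H_m(P)=\mathbb Z$. Let $u\colon S^m\to\Sigma^\infty BP$ be a generator, represented by a closed stably framed manifold $f\colon N^m\to BP$. The cofiber $Q$ of $u$ has no homology in degrees at most $m+3$, so $\pi_i(Q)=0$ for $i\le m+3$. As $MSpin$ is connective, $\pi_i(MSpin\wedge Q)=0$ in the same range. So
\begin{equation}\label{eq:u}
u_*\colon\Omega_{j}\cong\tilde\Omega_{m+j}(S^m)\to\tilde\Omega_{m+j}(BP),\qquad y\mapsto y\cdot[N,f],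
\end{equation}
is an isomorphism for $j\le2$, and $\eta^j[N,f]\neq0$ for $j=1,2$. (Injectivity for $j=2$ uses $\pi_{m+3}$, which explains the range in Proposition~\ref{prop:group}.) It remains to change $(N,f)$ by surgeries whose cobordisms carry extensions of the stable framing and of $f$; we call these \emph{admissible}. They do not change the bordism class.

\emph{Step 2: below the middle dimension.} Since $BP$ is a finite complex, \cite[Theorem 1.2]{Wall} allows us to assume
\begin{enumerate}
\item[($\star$)] $N$ is connected and $f\colon N\to BP$ is $r$-connected.
\end{enumerate}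
As $r\ge2$, $f$ is an isomorphism on $\pi_1$, and $H_i(N)\cong H_i(P)=0$ for $0<i<r$. Although $N$ is not simply connected, every class in $\mathcal H=H_r(N)$ is spherical. Indeed, up to homotopy $BP$ arises from $N$ by attaching cells of dimension at least $r+1$. So $H_{r+1}(BP,N)$ is generated by the $(r+1)$-cells, and since $H_r(P)=0$, the group $\mathcal H$ is generated by their attaching spheres. The image of the Hurewicz homomorphism $\pi_r(N)\to\mathcal H$ is a subgroup containing these, so it is everything. By \eqref{eq:duality} it suffices to reach $\mathcal H=0$ while keeping ($\star$).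

\emph{Step 3: the available surgeries.} Let $x\in\mathcal H$. By (F1) it is represented by an embedded $S^r$. The fibrations $SO(k)\to SO(k+1)\to S^k$ show three things: $\pi_{r-1}SO(r+1)\to\pi_{r-1}SO$ is bijective, $\pi_rSO(r+1)\to\pi_rSO$ is onto, and the kernel of the latter is the image of $\pi_{r+1}(S^{r+1})$, generated by the clutching class $\tau_{r+1}$ of $TS^{r+1}$. The normal bundle of $S^r$ is stably trivial of rank $r+1$, hence trivial by the first fact. For a trivialization $\varphi\colon S^r\times D^{r+1}\to N$, the obstruction to extending the stable framing over the handle lies in $\pi_rSO$, and replacing $\varphi(y,v)$ by $\varphi(y,\alpha(y)v)$ changes it by the stable class of $\alpha\in\pi_rSO(r+1)$, up to sign. So some trivialization has zero obstruction, and it may be altered by multiples of $\tau_{r+1}$. The map $f$ extends over the handle because $\pi_r(BP)=0$. By \eqref{eq:rconn}, $\pi_i(N')\cong\pi_i(N_0)\cong\pi_i(N)$ for $i<r$, compatibly with the maps to $BP$, and $\pi_r(BP)=0$. So ($\star$) holds for $N'$. Thus every $x\in\mathcal H$ supports an admissible surgery, and the process can be iterated.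

\emph{Step 4: killing $\mathcal H$.} By Lemma~\ref{lem:KM}(a) we can lower the rank to zero. Let $\mathcal H$ be finite and nonzero; we show that its order can be lowered. If $r$ is even, any admissible surgery on any $x\neq0$ reduces $\mathcal H$, by Lemma~\ref{lem:KM}(d).

Let $r$ be odd. Changing $\varphi$ by $\alpha$ fixes $\varepsilon'$ and replaces $\varepsilon$ by $\varepsilon+e\varepsilon'$, where $e$ is the degree of $y\mapsto\alpha(y)v$ for a unit vector $v$. For $\alpha=\tau_{r+1}$ this degree is the Euler number $\pm\chi(S^{r+1})=\pm2$. So $l'$ can be changed by multiples of $2l$, and an admissible surgery on $x$ can be made reducing unless $l'\equiv l$ modulo $2l$. We claim that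
\begin{enumerate}
\item[($\star\star$)] if $2\mathcal H\neq0$, then some admissible surgery reduces $\mathcal H$.
\end{enumerate}
Otherwise $l'/l$ is an integer for every $x\ne0$, so $\operatorname{lk}(x,x)=0$ for all $x$ by Lemma~\ref{lem:KM}(c). Since $r$ is odd, $\operatorname{lk}$ is symmetric, and expanding $\operatorname{lk}(x+y,x+y)=0$ gives $\operatorname{lk}(2x,y)=0$ for all $x,y$. By nondegeneracy $2\mathcal H=0$, a contradiction.

Suppose finally that $2\mathcal H=0$ and no admissible surgery reduces $\mathcal H$. Take $x\ne0$ and an admissible surgery with $l=l'=2$. By nondegeneracy there is $y\in\mathcal H$ with $\operatorname{lk}(y,x)=\frac12$. Lift it to $\hat y\in H_r(N_0)$. Since $2y=0$, \eqref{eq:exact} gives $2\hat y=a\varepsilon'$ with $a\in\mathbb Z$, and $a$ is odd by Lemma~\ref{lem:KM}(c). By Lemma~\ref{lem:KM}(b), $|\mathcal H'|=|\mathcal H|$ and $\varepsilon'$ has order $2$ in $\mathcal H'$. So $2\hat y=a\varepsilon'\neq0$ in $\mathcal H'$, and ($\star\star$) applies to $N'$.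

After finitely many admissible surgeries $\mathcal H=0$. The resulting $g\colon L\to BP$ has the required properties.
\end{proof}

\subsection*{Contractible fillings}
To recognize the surgered manifolds as $S^n$ we want $\Lambda$ to bound a contractible manifold. This can be arranged by adding a homotopy sphere, which changes neither $\pi_1$ nor the reduced bordism class.

\begin{lemma}[a case of Kervaire's theorem \cite{Kervaire}]\label{lem:fill}
Let $\Lambda_0^q$ be a homology sphere with $\pi_1(\Lambda_0)=\langle\!\langle p\rangle\!\rangle$. If $q=4$, then $\Lambda_0$ bounds a contractible manifold. If $q\ge5$, then $\Lambda_0\#\Sigma$ bounds a contractible manifold for some homotopy sphere $\Sigma^q$.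
\end{lemma}

\begin{proof}
Since $H^1(\Lambda_0;\mathbb Z/2)=H^2(\Lambda_0;\mathbb Z/2)=0$, $\Lambda_0$ has a unique spin structure.

\emph{Case $q=4$.} The signature of $\Lambda_0$ is zero, so $\Lambda_0$ bounds a spin manifold $N^5$, which we take connected by discarding closed components. Surgeries on interior circles generating $\pi_1N$, framed as in Lemma~\ref{lem:2handle}, make $N$ simply connected and keep it spin. Then $H_2(N)=\pi_2(N)$, and by (F1) and (F5) every class supports a surgery whose result is spin; it is simply connected by \eqref{eq:rconn}. Apply Lemma~\ref{lem:KM} with $r=2$: part (a) makes $H_2(N)$ finite, and by (d) every further surgery on a nonzero class reduces it. When $H_2(N)=0$, \eqref{eq:duality} shows that $N$ is acyclic, hence contractible by (F2).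

\emph{Case $q\ge5$.} Attach to $\Lambda_0\times I$ a $2$-handle along a circle in $\Lambda_0\times1$ representing $p$, with the framing over which the spin structure extends. The result $V_1$ is simply connected and spin, and $H_2(V_1)\cong H_2(V_1,\Lambda_0)=\mathbb Z$ because $H_1(\Lambda_0)=H_2(\Lambda_0)=0$. Seen from its new boundary component $\Lambda_1$, $V_1$ has one handle, of index $q-1\ge4$. So $\Lambda_1$ is simply connected and $\pi_2(\Lambda_1)\cong\pi_2(V_1)\cong H_2(V_1)=\mathbb Z$. By (F1) and (F5) a generator is an embedded $S^2\subset\Lambda_1$ with trivial normal bundle. Attach a $3$-handle along it to get $V$ with new boundary component $\Sigma'$. Then $V$ is simply connected, and the handle chain complex of $(V,\Lambda_0)$ is an isomorphism $\mathbb Z\to\mathbb Z$, so $H_*(V,\Lambda_0)=0$. By duality $H_*(V,\Sigma')=0$, and $\Sigma'$ is a homology sphere. It is the union of the complement of $S^2\times\operatorname{int}D^{q-2}$ in $\Lambda_1$, simply connected by (F1), and $D^3\times S^{q-3}$, simply connected since $q-3\ge2$. So $\Sigma'$ is a homotopy sphere.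

Remove from $V$ an open tubular neighborhood of an arc from $\Lambda_0$ to $\Sigma'$. The result $C$, suitably oriented, has boundary $\Lambda_0\#(-\Sigma')$, and it is simply connected by (F1). By excision $H_j(V,C)$ is $\mathbb Z$ for $j=q$ and zero otherwise. The map $H_q(V)\to H_q(V,C)$ counts intersections with the arc, and it is an isomorphism because $H_q(V)$ is generated by $[\Lambda_0]$, which meets the arc once. As $H_*(V)\cong H_*(S^q)$, the manifold $C$ is acyclic, hence contractible.
\end{proof}

\subsection*{All dimensions}

\begin{proposition}\label{prop:Lambda}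
For every $n\ge5$ there are a homology sphere $\Lambda^{n-1}$ bounding a contractible manifold $C^n$ and a map $g\colon\Lambda\to BP$ inducing an isomorphism on $\pi_1$, such that $P$ is perfect, $Z(P)=1$, $P=\langle\!\langle p\rangle\!\rangle$ for some $p$, and $\eta[\Lambda,g]\neq0$ in $\tilde\Omega_n(BP)$.
\end{proposition}

\begin{proof}
Let $m$ be the odd number in $\{n-1,n-2\}$ and $j=n-m\in\{1,2\}$. We first choose a homology sphere $g_L\colon L^m\to BP$ with $\eta^j[L,g_L]\ne0$. If $m\ge5$, use Propositions~\ref{prop:group} and~\ref{prop:L}. If $m=3$, which happens only for $n=5$, let $L$ be the result of $\frac12$-surgery on the figure-eight knot. It is a homology sphere, and it is hyperbolic by Thurston's work, because $\frac12$ is not one of the exceptional slopes $\infty,0,\pm1,\pm2,\pm3,\pm4$. So $L=BP$ with $Z(P)=1$, and $P$ is perfect. It is normally generated by the meridian, being a quotient of the knot group. Lemma~\ref{lem:degree} gives $\eta^2[L,\mathrm{id}]\neq0$.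

Next we produce a homology sphere $\Lambda_0^{n-1}\to BP$, isomorphic on $\pi_1$, with class $\eta^{j-1}[L,g_L]$. If $j=1$, take $\Lambda_0=L$. If $j=2$, let $\Lambda_0$ be the result of surgery on $S^1\times pt\subset S^1_{Lie}\times L$, with the framing over which this spin structure extends. By Lemma~\ref{lem:2handle} it is the framing twisted by $R_\theta$, since for the product framing it is $S^1_b\times L$ that extends. Thus $\Lambda_0=(S^1\times L^\circ)\cup(D^2\times S^{m-1})$, where $L^\circ=L\setminus\operatorname{int}D^m$ is acyclic and the gluing is $(\theta,x)\mapsto(\theta,R_\theta x)$. In the Mayer--Vietoris sequence, $H_1(S^1\times S^{m-1})$ maps isomorphically to $H_1(S^1\times L^\circ)$ and $H_{m-1}(S^1\times S^{m-1})$ maps isomorphically to $H_{m-1}(D^2\times S^{m-1})$. The two pieces have no other reduced homology, so $\Lambda_0$ is a homology sphere. By (F1), $\pi_1\Lambda_0=(\mathbb Z\times P)/\mathbb Z=P$. The map $S^1\times L\to L\to BP$ is constant on the surgery circle, so it extends over the surgery cobordism. Its restriction to $\Lambda_0$ agrees with the projection on $S^1\times L^\circ$ and so is an isomorphism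 on $\pi_1$. Hence $[\Lambda_0]=[S^1_{Lie}\times L]=\eta[L,g_L]$.

For $n=5$ put $\Lambda=\Lambda_0$, and for $n\ge6$ put $\Lambda=\Lambda_0\#\Sigma$ as in Lemma~\ref{lem:fill}, with $g$ constant on the summand $\Sigma$. Then $[\Lambda,g]=[\Lambda_0]+[\Sigma,\mathrm{const}]$, and the last term comes from $\Omega_*(pt)$. So
\begin{equation}\label{eq:class}
\eta[\Lambda,g]=\eta^{n-m}[L,g_L]\neq0\quad\text{in }\tilde\Omega_n(BP).
\end{equation}
\end{proof}

\section{The knots in dimensions $n\ge5$}\label{sec:high}

\begin{proof}[Proof of Theorem~\ref{thm:A} for $n\ge5$, smooth part]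
Let $\Lambda,C,P,p$ be as in Proposition~\ref{prop:Lambda}, let $M=S^1\times\Lambda$, and write $\pi_1M=\langle t\rangle\times P$. Surgery on $S^1\times pt$ would leave the fundamental group $P$, so we take instead an embedded circle $\gamma$ representing $tp$. It generates $H_1(M)=\mathbb Z$. Let $\Sigma_i$ be the result of surgery on $\gamma$ with framing $\varphi_i$, $i=1,2$.

\emph{$\Sigma_i$ is simply connected.} In $\pi_1\Sigma_i=(\langle t\rangle\times P)/\langle\!\langle tp\rangle\!\rangle$ the image of $p$ is inverse to the image of $t$, hence central. The group $P$ is generated by conjugates of $p$, so its image is cyclic. The image is also perfect, hence trivial. Then the image of $t$ is trivial as well.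

\emph{$\Sigma_i\cong S^n$.} Attach a $2$-handle to $S^1\times C$ along $\varphi_i$. Since $C$ is contractible and $\gamma$ generates $\pi_1(S^1\times C)=\mathbb Z$, the result is homotopy equivalent to $S^1$ with a $2$-cell attached by a map of degree $\pm1$. So it is contractible, for either framing. It has dimension $n+1\ge6$ and simply connected boundary $\Sigma_i$, so it is $D^{n+1}$ by (F3).

Lemma~\ref{lem:circle} now gives knots $K_1,K_2$ with diffeomorphic exteriors and $S^n(K_i)\cong M$. The two spin structures of $M$ are $S^1_b\times\sigma$ and $S^1_{Lie}\times\sigma$, with $\sigma$ the unique spin structure of $\Lambda$. Every diffeomorphism of $M$ preserves $[\pi_1M,\pi_1M]=[P,P]=P$. By Lemma~\ref{lem:obstruction} no orientation-preserving diffeomorphism exchanges the two spin structures, and by Lemma~\ref{lem:circle}, $X(K_1)\not\cong X(K_2)$.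
\end{proof}

For $\Lambda=S^{n-1}$ and $C=D^n$ this construction is Example~\ref{ex:unknot}; only the last step distinguishes the two situations.

\section{Homeomorphisms}\label{sec:top}

The obstruction uses only $\pi_1$, spin structures and the classes $\eta,\eta^2$. We show that all three survive in the topological category.

A topological manifold $N$ has a stable tangent bundle with fiber $\mathbb R^j$ and structure group the homeomorphisms fixing $0$. It is natural under homeomorphisms, and for smooth $N$ it underlies the usual one. For oriented $N$ it is classified by a map $\tau_N\colon N\to BSTOP$. The homotopy fiber $TOP/O$ of $BSO\to BSTOP$ is $2$-connected. Hence $BSTOP$ is simply connected with $\pi_2=\mathbb Z/2$, and the nonzero class $w_2\in H^2(BSTOP;\mathbb Z/2)$ pulls back to the usual $w_2$. Let $BSpinTOP$ be the homotopy fiber of $w_2\colon BSTOP\to K(\mathbb Z/2,2)$. A \emph{topological spin structure} is a lift of $\tau_N$ to $BSpinTOP$, that is, a null-homotopy of $w_2\circ\tau_N$, up to homotopy. For smooth $N$ a spin structure is the same datum, described with $BSO$. So smooth and topological spin structures correspond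 bijectively, compatibly with restriction to the boundary and pullback under coverings, and orientation-preserving homeomorphisms transport them.

Let $MSpinTOP$ be the Thom spectrum over $BSpinTOP$, put $\Omega^{TOP}_k(Y)=\pi_k(MSpinTOP\wedge Y_+)$, and let $\iota\colon\Omega_k(Y)\to\Omega_k^{TOP}(Y)$ be the natural transformation. The Pontryagin--Thom collapse assigns to a closed topological spin manifold with a map $f\colon N^k\to Y$ a class $[N,s,f]^{TOP}\in\Omega^{TOP}_k(Y)$. It is natural in $Y$, depends only on the homotopy class of $f$, is invariant under homeomorphisms that respect orientations and spin structures, and equals $\iota[N,s,f]$ for smooth $N$. We do not need to identify $\Omega^{TOP}_*$ with a bordism group.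

\begin{lemma}\label{lem:iota}
The spectrum $MSpinTOP$ is connective, and $\iota\colon\Omega_j\to\Omega_j^{TOP}(pt)$ is an isomorphism for $j\le2$.
\end{lemma}

\begin{proof}
Thom spectra of this kind have cells only in nonnegative dimensions. The map $BSpin\to BSpinTOP$ is pulled back from $BSO\to BSTOP$, so its fiber is $TOP/O$ and it is $3$-connected. By the Thom isomorphism the cofiber of $MSpin\to MSpinTOP$ has no homology, and hence no homotopy, in degrees at most $3$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:A}]
Let $K_1,K_2$ be the knots of Section~\ref{sec:four} or~\ref{sec:high}, and suppose there is an orientation-preserving homeomorphism $X(K_1)\to X(K_2)$. The traces have unique topological spin structures, so its restriction is an orientation-preserving homeomorphism of $M$ carrying $s_{K_1}$ to $s_{K_2}$. For $n=4$ we lift it to $M_k=S^1\times L$; the covering argument of Section~\ref{sec:four} uses no smoothness. Put $\Lambda=L$ and $g=\mathrm{id}$ in this case. For all $n\geq4$ we obtain a homeomorphism $F$ of $S^1\times\Lambda$ that preserves $P$ and carries one of $S^1_b\times\sigma$, $S^1_{Lie}\times\sigma$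 to the other. The proof of Lemma~\ref{lem:obstruction}, run with the classes $[\ ]^{TOP}$, shows that $\iota(0)=0$ and $\iota(\eta[\Lambda,\sigma,g])$ differ by an automorphism of $\Omega_n^{TOP}(BP)$. So it suffices to show $\iota(\eta[\Lambda,\sigma,g])\neq0$ in the reduced group.

For $n=4,5$ the class is $\eta^j[L,\sigma,\mathrm{id}]$ with $\dim L=3$ and $j=n-3$ (for $n=5$ by \eqref{eq:class}, with $\sigma$ now denoting the spin structure of $L$). Since $\iota$ commutes with $c_*$ and with the suspension isomorphism, Lemma~\ref{lem:degree} shows that $c_*\iota(\eta^j[L,\sigma,\mathrm{id}])$ corresponds to $\iota(\eta^j)$, which is nonzero by Lemma~\ref{lem:iota}. For $n\ge6$ the class is $u_*(\eta^j)$ with $j=n-m\in\{1,2\}$, by \eqref{eq:class} and \eqref{eq:u}, so its image is $u_*(\iota(\eta^j))$. The proof of \eqref{eq:u} used only that $MSpin$ is connective. So $u_*$ is injective on $\Omega^{TOP}_j(pt)$ for $j\leq2$ as well, and $u_*(\iota(\eta^j))\ne0$.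
\end{proof}

\section{The trace is determined by the spin boundary}\label{sec:BC}

We carry out the argument sketched in the introduction. Both remaining proofs rest on one surgery, and the spin hypothesis enters only through the triviality of a normal bundle.

\begin{lemma}\label{lem:S2}
Let $n\ge4$ and let $Q^{n+1}$ be a simply connected spin manifold whose boundary is empty or a homology sphere. Suppose that, for $0<j<n+1$, $H_j(Q)$ is $\mathbb Z$ if $j=2,n-1$ and zero otherwise. Then a generator of $H_2(Q)$ is represented by an embedding $S^2\times D^{n-1}\subset\operatorname{int}Q$, and surgery on it gives a simply connected $Q'$ with $\partial Q'=\partial Q$ and $H_j(Q')=0$ for $0<j<n+1$.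
\end{lemma}

\begin{proof}
We have $\pi_2(Q)=H_2(Q)$, so the embedding exists by (F1) and (F5). Let $Q_0$ be the complement of its interior. It is simply connected, since $S^2$ has codimension $n-1\ge3$, and $Q'=Q_0\cup(D^3\times S^{n-2})$ arises from it by attaching a $3$-cell and an $(n+1)$-cell. So $Q'$ is simply connected.

By duality $H_2(Q)\cong H_2(Q,\partial Q)\cong H^{n-1}(Q)\cong\operatorname{Hom}(H_{n-1}(Q),\mathbb Z)$, so the generators of $H_2(Q)$ and $H_{n-1}(Q)$ have intersection number $\pm1$. By excision $H_j(Q,Q_0)$ is $\mathbb Z$ for $j=n-1,n+1$ and zero otherwise, and $H_{n-1}(Q)\to H_{n-1}(Q,Q_0)$ is the intersection number with $S^2$, an isomorphism. So for $0<j<n$ the group $H_j(Q_0)$ is the kernel of $H_j(Q)\to H_j(Q,Q_0)$. It is $\mathbb Z$ for $j=2$, generated by the parallel $S^2\times pt$, and zero otherwise. The $3$-cell is attached along this generator, so $H_3(Q',Q_0)\to H_2(Q_0)$ is an isomorphism and $H_j(Q')=0$ for $0<j<n$. Finally $H_n(Q')\cong H^1(Q',\partial Q')=0$, because $H^1(Q')=0$ and $\partial Q'$ is empty or connected.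
\end{proof}

The h-cobordism will relate the traces only up to connected sum with a homotopy sphere. A trace absorbs such a summand, because its $0$-handle does.

\begin{lemma}\label{lem:absorb}
Let $n\ge4$ and let $\Sigma$ be a homotopy $(n+1)$-sphere. Then $X(K)\#\Sigma\cong X(K)$.
\end{lemma}

\begin{proof}
For $n=4$, $\Sigma\cong S^5$, because the group $\Theta_5$ of homotopy $5$-spheres is trivial. Let $n\ge5$. Form the connected sum inside the $0$-handle, so that $X(K)\#\Sigma$ is $D'=D^{n+1}\#\Sigma$ with the handle attached along $\partial D'=S^n$. The manifold $D'$ is contractible of dimension at least $6$, so (F3) gives an orientation-preserving diffeomorphism $\Phi\colon D'\to D^{n+1}$. Let $B\subset S^n$ be the complement of a small open round ball disjoint from the attaching region. By (F4), applied to the inclusion of $B$ and to $\Phi|_B$, the diffeomorphism $\Phi|_{S^n}$ is isotopic to one that is the identity on $B$. Changing $\Phi$ by this isotopy in a collar, we may assume that $\Phi$ is the identity on the attaching region. It then extends by the identity over the handle.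
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
A diffeomorphism of traces respects the unique spin structures, and its restriction to the boundary is as required. Conversely, let $X_i=X(K_i)$, $M=\partial X_1$, and let $F\colon\partial X_1\to\partial X_2$ carry $s_{K_1}$ to $s_{K_2}$.

The closed manifold $Z=X_1\cup_F(-X_2)$ is simply connected by van Kampen's theorem, and it is spin because $F$ respects the spin structures. In the Mayer--Vietoris sequence, $H_2(Z)\cong H_1(M)=\mathbb Z$. By \eqref{eq:Hn-1} the map $H_{n-1}(M)\to H_{n-1}(X_1)\oplus H_{n-1}(X_2)$ sends a generator to $(\pm1,\pm1)$, so it is injective with cokernel $\mathbb Z$, and $H_{n-2}(M)=0$. Hence $H_*(Z)\cong H_*(S^2\times S^{n-1})$, and each $H_{n-1}(X_i)\to H_{n-1}(Z)$ is an isomorphism.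

By Lemma~\ref{lem:S2} and (F2), surgery on a $2$-sphere in $Z$ gives a homotopy sphere $\Sigma$. Put $X_1'=X_1\#(-\Sigma)$, with the sum formed at an interior point away from the framed $2$-sphere, and $Z'=X'_1\cup_F(-X_2)=Z\#(-\Sigma)$. The homological statements above hold for $X_1'$ and $Z'$, since a disk has been replaced by a contractible manifold with the same boundary. The same surgery on $Z'$ gives $\Sigma\#(-\Sigma)$. This is simply connected and bounds the contractible manifold $(\Sigma\setminus\operatorname{int}D^{n+1})\times I$ of dimension $n+2\ge6$, so it is $S^{n+1}$ by (F3). Let $W$ be the surgery cobordism capped off with $D^{n+2}$; its boundary is $Z'$.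

Read from the other end, $W$ consists of a $0$-handle and an $(n-1)$-handle, so $W\simeq S^{n-1}$. We claim that $H_{n-1}(Z')\to H_{n-1}(W)$ is onto, hence an isomorphism $\mathbb Z\to\mathbb Z$. The groups $H_j(W,Z')$ are $\mathbb Z$ for $j=3,n+2$ and zero otherwise. For $n\ge5$ we have $H_{n-1}(W,Z')=0$, which gives the claim. For $n=4$ the map $H_3(W,Z')=\mathbb Z\to H_2(Z')=\mathbb Z$ is onto because $H_2(W)=0$. So it is injective, $H_3(W)\to H_3(W,Z')$ is zero, and the claim follows.

Therefore $X_1'\to W$ and $X_2\to W$ are homology isomorphisms of simply connected spaces, and they are homotopy equivalences by (F2). Write $\partial W=X_1'\cup(M\times I)\cup(-X_2)$, with $M\times1$ glued by $F$. By (F3), $F$ extends to a diffeomorphism $X_1'\cong X_2$, and Lemma~\ref{lem:absorb} gives $X_1\cong X_2$.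

For the last statement, suppose three traces have boundary diffeomorphic to $M$, and transport their spin structures to $M$, which has exactly two. Two of the three coincide, and the corresponding traces are diffeomorphic.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\gamma\subset M$ be the dual circle of $K$, $\varphi$ its product framing and $\varphi'$ the other one, so that surgery on $\varphi'$ gives $\Sigma_K$. The structure $s_K$ extends over the $2$-handle along $\varphi$, so by Lemma~\ref{lem:2handle} the other spin structure $s'$ of $M$ extends over the $2$-handle along $\varphi'$. The manifold $\Sigma_K$ is a homotopy sphere. Its fundamental group is $\pi_1M/\langle\!\langle\gamma\rangle\!\rangle=\pi_1S^n=1$ by (F1). The regluing map of $S^{n-2}\times S^1$ preserves the spheres $S^{n-2}\times\theta$, the circle over a point fixed by all $R_\theta$, and the orientation, so it acts trivially on homology, and the Mayer--Vietoris sequence of $\Sigma_K$ agrees with that of $S^n$.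

Suppose (i) and (ii) hold. Lemma~\ref{lem:circle} applies to $\gamma$ and gives $K$ and a knot $K^*$ with $S^n(K^*)\cong M$. By (ii), $X(K^*)\not\cong X(K)$.

Conversely, let $X(J_1)\not\cong X(J_2)$ with diffeomorphisms $h_i\colon S^n(J_i)\to M$, and let $s_i$ be the image of $s_{J_i}$. If an orientation-preserving diffeomorphism $\psi$ of $M$ carried $s_1$ to $s_2$, Theorem~\ref{thm:B} applied to $h_2^{-1}\psi h_1$ would give $X(J_1)\cong X(J_2)$. Taking $\psi=\mathrm{id}$ shows $s_1\ne s_2$, so $\{s_1,s_2\}=\{s_K,s'\}$, and (ii) holds. Say $s_2=s'$. Identify $\partial X(J_2)$ with $M$ by $h_2$ and attach the $2$-handle along $\varphi'$. The result $Q^{n+1}$ is spin, $\partial Q=\Sigma_K$, and $Q\simeq S^{n-1}\vee S^2$ because $\gamma$ is null-homotopic in $X(J_2)$. Lemma~\ref{lem:S2} gives a simply connected acyclic, hence contractible, manifold $Q'$ with boundary $\Sigma_K$. Its dimension is $n+1\ge6$, so $Q'\cong D^{n+1}$ by (F3), and $\Sigma_K\cong S^n$. This is (i). The hypothesis $n\ge5$ is used only in this last application of (F3).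
\end{proof}

\begin{thebibliography}{9}

\bibitem{BDH}
Valentina Bais, Alessio Di Prisa, Daniel Hartman, Chun-Sheng Hsueh, Marc Kegel, Alice Merz, Mark Pencovitch, Arunima Ray, Diego Santoro, Paula Tru\"ol and Laura Wakelin,
\emph{On the detection of knots by their traces in high dimensions},
arXiv:2511.07251 (2025).

\bibitem{Gordon}
Gordon, \emph{Knots in the 4-sphere}, 1976.

\bibitem{HKM}
Helling, Kim and Mennicke, \emph{A geometric study of Fibonacci groups}, J. Lie Theory 8 (1998).

\bibitem{Kervaire}
Kervaire, \emph{Smooth homology spheres and their fundamental groups}, 1969.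

\bibitem{KM}
Kervaire and Milnor, \emph{Groups of homotopy spheres I}.

\bibitem{Wall}
Wall, \emph{Surgery on Compact Manifolds}.

\bibitem{Zeeman}
Zeeman, \emph{Twisting spun knots}, 1965.

\end{thebibliography}
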